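# Squeezing ellipsoids into a stabilized polydisk with the help of a third coordinate

## $E(1,3)$ in a polydisk, and then $E(1,3,a_3)$

On $\mathbb C^n$ with its standard symplectic form write $x_j=\pi|z_j|^2$ and $z_j=\sqrt{x_j/\pi}\,e^{2\pi i\theta_j}$ with $\theta_j\in\mathbb R/\mathbb Z$. Then $\omega=\sum dx_j\wedge d\theta_j$, and sets that depend only on the $x_j$ can be drawn in the quadrant of moment coordinates. The sets in this talk are the ellipsoid
$$E(a_1,\dots,a_n)=\Big\{z\in\mathbb C^n:\ \sum_i \frac{x_i}{a_i}\le 1\Big\},$$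
the closed ball $B(c)=E(c,c)\subset\mathbb C^2$ of capacity $c$, and the polydisk $P(R,R)=D(R)\times D(R)\subset\mathbb C^2$, where $D(R)$ is the closed disk of area $R$. The arrow $\hookrightarrow$ means symplectic embedding.

Start in dimension four: for which $R$ does $E(1,3)$ embed in $P(R,R)$? Volume gives $R^2\ge\frac32$, that is, $R\ge 1.22\ldots$. But more is true. The moment triangle of $E(1,3)$, with vertices $(0,0),(1,0),(0,3)$, is cut by the segments from $(1,0)$ to $(0,1)$ and to $(0,2)$ into three triangles, and each is carried to the standard triangle $\{x,y\ge 0,\ x+y\le1\}$ by an integral affine map of determinant $1$ (for the second, $(x,y)\mapsto(x,x+y-1)$; for the third, $(x,y)\mapsto (x,2x+y-2)$). So $E(1,3)$ contains three disjoint balls of capacity almost $1$ (Fact 5 below). In the same way $\operatorname{int}B(2R)$ contains $\operatorname{int}P(R,R)$, and the rest of the triangle $\{x+y<2R\}$ consists of two triangles of size $R$. Hence an embedding of $E(1,3)$ puts five disjoint balls, of capacities almost $R,R,1,1,1$,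 into $B(2R)$. The conic through five points is an exceptional class, and it imposes (Fact 4 below)
$$2\cdot 2R\ \ge\ R+R+1+1+1,\qquad\text{i.e. } R\ge\tfrac32 .$$
By Fact 1 below, every $R>\frac32$ does work.

Now add a coordinate: embed $E(1,3,a_3)$ in $P(R,R)\times\mathbb C$. The target has infinite volume. Taking the product of a four-dimensional embedding with the identity still gives every $R>\frac32$. Can one do better?

If $1\le a_3<3$, yes, for a cheap reason. Permuting source coordinates is a symplectomorphism, so $E(1,3,a_3)$ may be replaced by $E(1,a_3,3)$, and the general upper bound in Fact 2 below gives $\frac{2a_3}{a_3+1}<\frac32$. If $a_3\ge3$, no: Fact 2 also says that $\frac32$ is then optimal. So for $E(1,3,a_3)$ the third axis helps exactly when it is shorter than the second.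

Next replace $3$ by $\frac{17}3$. In dimension four the best $R$ is $\frac{17}{10}$ (Fact 1). The product embedding gives $\frac{17}{10}$ in higher dimensions, and so does the general upper bound of Fact 2. Is it again true that a third axis $a_3\ge\frac{17}3$ cannot help? We shall see that it is not: the third axis helps as soon as $a_3<17$, the numerator.

## The ratios $\beta_k$ and the precise statement

Let $n\ge3$ and define
$$g(a_2,\dots,a_n)=\inf\{R\mid E(1,a_2,\dots,a_n)\hookrightarrow P(R,R)\times\mathbb C^{n-2}\},\qquad c_P(a)=\inf\{R\mid E(1,a)\hookrightarrow P(R,R)\}.$$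
An embedding $E(1,a_2,\dots,a_n)\hookrightarrow P(R,R)\times\mathbb C^{n-2}$ is optimal if $R=g(a_2,\dots,a_n)$.

The Pell numbers are $P_0=0$, $P_1=1$, $P_k=2P_{k-1}+P_{k-2}$, that is $0,1,2,5,12,29,70,169,\dots$. The half companion Pell numbers are $H_0=H_1=1$, $H_k=2H_{k-1}+H_{k-2}$, that is $1,1,3,7,17,41,99,\dots$. For $k\ge0$ put $\beta_k=H_{k+2}/H_k$ if $k$ is even and $\beta_k=P_{k+2}/P_k$ if $k$ is odd. The sequence begins
$$\beta_0=3,\quad \beta_1=5,\quad \beta_2=\tfrac{17}3,\quad \beta_3=\tfrac{29}5,\quad \beta_4=\tfrac{99}{17},$$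
and it tends to $(1+\sqrt2)^2$. We use two known results.

**Fact 1** (Frenkel–Müller). For all $k\ge0$, $c_P(\beta_k)=\frac{2\beta_k}{\beta_k+1}$. Taking the product with the identity on $\mathbb C^{n-2}$ gives the *product embedding* $E(1,\beta_k,a_3,\dots,a_n)\hookrightarrow P\big(\frac{2\beta_k}{\beta_k+1},\frac{2\beta_k}{\beta_k+1}\big)\times\mathbb C^{n-2}$, in the sense of embedding into arbitrarily small neighborhoods.

**Fact 2.** For all $a_2,\dots,a_n$ with $1\le a_2$ we have $g(a_2,\dots,a_n)\le\frac{2a_2}{a_2+1}$, with equality when $a_2=2d+1$ for a positive integer $d$ and $a_3,\dots,a_n\ge a_2$.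

The statement to be decided is taken from Richard Hind, "Some optimal embeddings of symplectic ellipsoids", arXiv:1409.5110 (2014). With the index called $k$, to keep it apart from the dimension $n$, it reads as follows.

**Statement to decide.** Suppose $a_3,\dots,a_n\ge a_2=\beta_k$. Then the product embedding is optimal, that is, $g(\beta_k,a_3,\dots,a_n)=c_P(\beta_k)$.

For $k=0$ and $k=1$ it holds, by Fact 2, since $\beta_0=3$ and $\beta_1=5$. For all other $k$ it is false. Write
$$\beta_k=\frac pq,\qquad (p,q)=(H_{k+2},H_k)\ (k\text{ even}),\quad (p,q)=(P_{k+2},P_k)\ (k\text{ odd}),$$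
$$S=p+q,\qquad R_0=c_P(\beta_k)=\frac{2p}{S}.$$
Lemma 1 below shows that $p/q$ is in lowest terms.

**Theorem.** Let $n\ge3$, $k\ge0$, $a_3,\dots,a_n>0$, and suppose $a_j<p$ for some $j\ge3$. Then $g(\beta_k,a_3,\dots,a_n)<c_P(\beta_k)$.

**Corollary.** For every $k\ge2$ and $n\ge3$: if $a_3,\dots,a_n\ge\beta_k$ and $\min_ja_j<p$, then the product embedding is not optimal. Such $a_j$ exist, for example $a_3=\dots=a_n=\beta_k$. So the statement fails for every $k\ge2$ in every dimension $n\ge3$; for instance $g(\frac{17}3,\frac{17}3)<\frac{17}{10}=c_P(\frac{17}3)$.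

The Corollary follows at once from the Theorem: for $k\ge2$ we have $q\ge H_2=3$ ($k$ even) or $q\ge P_3=5$ ($k$ odd), so $\beta_k=p/q<p$. When $k=0,1$ we have $q=1$ and $p=\beta_k$, so the Theorem says nothing under the hypothesis $a_j\ge\beta_k$, in agreement with Fact 2. Nothing is claimed here about $\min_ja_j\ge p$ when $k\ge2$.

The proof has two halves. In dimension six, a Hamiltonian diffeomorphism pushes $E(1,\frac pq,b)$ with $b<p$ into $Z\times\mathbb C$, where $Z$ is $E(1,\frac pq)$ with its moment triangle bent slightly inward. In dimension four, we show that this bending lowers the required $R$.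

## Arithmetic of $p/q$ and its weights

**Lemma 1.** The integers $p,q$ are odd and coprime, and
$$A:=S^2-8pq=p^2+q^2-6pq=\begin{cases}-8&k\text{ even},\\-4&k\text{ odd}.\end{cases}$$
Moreover $4\mid S$ if $k$ is even, and $S\equiv2\pmod 4$ if $k$ is odd.

*Proof.* Let $u$ be either sequence. Then $u_{k+2}=2u_{k+1}+u_k=5u_k+2u_{k-1}$, and $2u_{k-1}=u_k-u_{k-2}$, so $u_{k+2}=6u_k-u_{k-2}$. If $u''=6u'-u$, then
$$u''^2+u'^2-6u'u''=u'^2+u''(u''-6u')=u'^2-uu''=u'^2-6uu'+u^2 .$$
So $p^2+q^2-6pq$ depends only on the parity of $k$. From $(p,q)=(3,1)$ it equals $-8$, and from $(5,1)$ it equals $-4$.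

All $H_k$ are odd, and so are the $P_k$ with $k$ odd, by the recurrences; hence $p,q$ are odd. Consecutive terms $u_k,u_{k+1}$ are coprime by the recurrence. Since $p=2u_{k+1}+q$ with $q=u_k$ odd, $\gcd(p,q)=\gcd(2u_{k+1},u_k)=1$.

Modulo $4$ we have $u_{k+2}\equiv2u_k-u_{k-2}$. Hence $H_0,H_2,H_4,\dots\equiv1,3,1,3,\dots$, whose consecutive sums are divisible by $4$, and $P_1,P_3,\dots\equiv1,1,\dots$, whose consecutive sums are $2$ modulo $4$. $\square$

By Lemma 1 we may define integers $d,e$ by
$$d=e=\tfrac S4\ (k\text{ even}),\qquad d=e+1,\ d+e=\tfrac S2\ (k\text{ odd}).$$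
In both cases $d+e=\frac S2$.

**Definition (weights of $p/q$).** Put $(a_1,b_1)=(q,p)$. If $a_j<b_j$, let $(a_{j+1},b_{j+1})=(a_j,b_j-a_j)$; if $a_j>b_j$, let $(a_{j+1},b_{j+1})=(a_j-b_j,b_j)$. Stop at the index $N$ with $a_N=b_N$. Set $w_j=\min(a_j,b_j)/q$ and $w=(w_1,\dots,w_N)$.

This is the subtractive Euclidean algorithm, so $a_N=b_N=\gcd(p,q)=1$. In each step before the last, $a_jb_j$ drops by $(qw_j)^2$ and $a_j+b_j$ drops by $qw_j$. At the end $a_Nb_N=1=(qw_N)^2$ and $a_N+b_N=2=qw_N+1$. Therefore
$$qw_j\in\mathbb Z_{>0},\qquad w_N=\tfrac1q,\qquad |w|^2=\tfrac pq,\qquad\sum_jqw_j=p+q-1. \tag{1}$$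

For $\frac{17}3$ the pairs are $(3,17),(3,14),(3,11),(3,8),(3,5),(3,2),(1,2),(1,1)$, so $qw=(3,3,3,3,3,2,1,1)$. The sum is $19=17+3-1$ and the sum of squares is $51=17\cdot3$. Here $S=20$, $A=400-408=-8$, and $d=e=5$.

## An untwisted push gains nothing; a twisted one does

Let $a=\frac pq$, and let $0<b<p$ be one of the extra axes. A point of $E(1,a,b)$ satisfies
$$r+\frac{x_3}b\le1,\qquad r:=u_1+u_2,\quad u_1=x_1,\ u_2=\frac{x_2}a .$$
The projection to $\mathbb C^2$ is all of $E(1,a)$, but the points with $r$ near $1$ have $x_3$ near $0$. It is tempting to exploit this by moving the points with small $x_3$ by a flow in the third coordinate.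

The first try is a Hamiltonian $\chi(x_1,x_2)\,G(z_3)$. Its flow displaces a small disk in the $z_3$-plane, but it preserves $x_1$ and $x_2$, because $\theta_1,\theta_2$ do not occur. A point with $r=1$ still has $r=1$, and nothing is gained. The motion of $z_3$ has to drag $x_1$ and $x_2$ along.

To arrange this, twist. Where $z_1z_2\ne0$, put for integers $\tau_1,\tau_2$
$$\zeta=z_3e^{-2\pi i(\tau_1\theta_1+\tau_2\theta_2)},\qquad K_i=x_i+\tau_ix_3\quad(i=1,2).$$
Integrality makes $\zeta$ well defined. We will check that $K_1,\theta_1,K_2,\theta_2,\zeta$ are symplectic coordinates, so a Hamiltonian $\chi(K_1,K_2)G(\zeta)$ preserves $K_1$ and $K_2$ instead of $x_1$ and $x_2$. With $l=\tau_1p+\tau_2q$,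
$$K_1+\tfrac qpK_2=r+\big(\tau_1+\tfrac qp\tau_2\big)x_3=r+\tfrac lp\,x_3 .$$
If a point of $E(1,a,b)$ is moved with $K_1,K_2$ fixed, and primes denote new values, then
$$r'=r+\tfrac lpx_3-\tfrac lpx_3'\ \le\ 1-\Big(\frac1b-\frac lp\Big)x_3-\frac lp\,x_3'. \tag{2}$$
If both coefficients are positive, a point keeps $r'$ near $1$ only if it has $x_3$ small before and $x_3'$ small after, and this is what displacing a small disk in the $\zeta$-plane forbids. Positivity means $0<l<p/b$. As $l$ is an integer, this is possible exactly when $b<p$, and then $l=1$ is allowed; it is attained because $\gcd(p,q)=1$. This is where the numerator enters. For $\frac{17}3$ and $b=\frac{17}3$ one can take $\tau=(-1,6)$, and (2) reads $r'\le1-\frac2{17}x_3-\frac1{17}x_3'$.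

The price is that $\zeta$ is undefined on the axes $z_1=0$ and $z_2=0$, so the push must be turned off near them. If the disk in the $\zeta$-plane has area of order $\epsilon$, the gain in $r$ is of order $\epsilon$, and there is no gain in strips of width of order $\epsilon$ along the axes. The right shape to record this is the following bent version of $E(1,a)$.

**Definition.** For $\kappa>0$ let $Z^\kappa=\{z\in\mathbb C^2:\ u_1+u_2+\kappa\min(u_1,u_2)\le1\}$. For $\lambda>0$, let $\lambda\cdot$ denote the scaling of the moment coordinates by $\lambda$ (that is, of $z$ by $\sqrt\lambda$).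

The moment region of $Z^\kappa$ is bounded by the axes and the path from $(1,0)$ through $V=\frac1{2+\kappa}(1,a)$ to $(0,a)$. The ends of the hypotenuse stay where they are, and its midpoint is pushed inward. For $a=3$ and $\kappa=\frac25$ the midpoint $(\frac12,\frac32)$ moves to $V=(\frac5{12},\frac54)$.

**Proposition 2.** Let $0<b<p$. There is $C>0$, depending on $p,q,b$, such that for every small $\kappa>0$ there is a symplectomorphism $\Psi$ of $\mathbb C^3$ with
$$\Psi(E(1,a,b))\subset\big((1+C\kappa^2)\cdot Z^\kappa\big)\times\mathbb C .$$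

*Proof.* Put $c=\frac1b-\frac1p>0$, choose integers with $\tau_1p+\tau_2q=1$, and let $M=\max(|\tau_1|,|\tau_2|)\ge1$.

**Step 1: coordinates.** This step provides the twisted coordinates. Let $U=\{z_1z_2\neq0\}\subset\mathbb C^3$ and define $\zeta,K_1,K_2$ on $U$ as above. We have $x_3=\pi|\zeta|^2$. Where $z_3\ne0$ the normalized angle of $\zeta$ is $\theta_3-\tau_1\theta_1-\tau_2\theta_2$, so $dx_3\wedge d\theta_3=\omega_{\mathbb C}(\zeta)+\tau_1dx_3\wedge d\theta_1+\tau_2dx_3\wedge d\theta_2$; by continuity, with $dx_3\wedge d\theta_3$ read as the area form of the $z_3$-plane, this holds on all of $U$. Hence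
$$\omega=dK_1\wedge d\theta_1+dK_2\wedge d\theta_2+\omega_{\mathbb C}(\zeta).$$
The coordinates identify $U$ with the set $\{K_i>\tau_i\pi|\zeta|^2,\ i=1,2\}$. Since $l=1$,
$$K_1+\tfrac qpK_2=r+\tfrac{x_3}p. \tag{3}$$

**Step 2: the Hamiltonian.** This step builds the push and cuts it off near the axes. Let $\epsilon>0$ be small and let $\rho$ satisfy $\pi\rho^2=\epsilon/16$, so that $\{\pi|\zeta|^2<\epsilon\}$ is the disk of radius $4\rho$. Take a linear function on $\mathbb C$ whose flow is translation with constant velocity of length $\frac52\rho$, and multiply it by a cutoff that is $1$ on $\{|\zeta|\le\frac{15}4\rho\}$ and has compact support in $\{|\zeta|<4\rho\}$. Call the product $G$ and its Hamiltonian flow $\gamma^s$. For $0\le s\le1$ the translates of the disk $\{|\zeta|\le\rho\}$ stay in $\{|\zeta|\le\frac72\rho\}$. So $\gamma^1$ translates this disk by a vector of length $\frac52\rho>2\rho$, and thus displaces $\{\pi|\zeta|^2\le\epsilon/16\}$ from itself.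

Let $f:\mathbb R\to[0,1]$ be smooth, $0$ on $(-\infty,\frac54M\epsilon]$ and $1$ on $[2M\epsilon,\infty)$. Put $\chi=f(K_1)f(K_2)$ and $H=\chi(K_1,K_2)\,G(\zeta)$ on $U$. On the support of $H$,
$$x_i=K_i-\tau_i\pi|\zeta|^2\ge\tfrac54M\epsilon-M\epsilon=\tfrac14M\epsilon .$$
The support is relatively closed in $U$ and lies in the set $\{x_1,x_2\ge\frac14M\epsilon\}$, which is closed in $\mathbb C^3$ and contained in $U$. So the support is closed in $\mathbb C^3$, and $H$ extends by $0$ to a smooth function on $\mathbb C^3$.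

In the coordinates of Step 1, $H$ does not involve $\theta_1,\theta_2$. So its flow preserves $K_1,K_2$, moves $\zeta$ by $\zeta\mapsto\gamma^{s\chi(K)}(\zeta)$, and changes only the angles otherwise. Points outside the support are fixed, so the support is preserved. A trajectory in the support has constant $K$, its $\zeta$ stays in the compact support of $G$, and its angles lie in a torus; it stays in a compact subset of $U$. Hence the flow is complete. Let $\Psi$ be its time-$1$ map. It preserves $U$ and fixes every point outside $U$.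

**Step 3: the gain in $r$.** This step makes (2) quantitative. Let $z\in E(1,a,b)$, let primes denote values at $\Psi(z)$, and put $\eta=\frac\epsilon{16}\min(c,\frac1p)$. We claim that
$$r'\le1,\qquad\text{and if } x_1',x_2'\ge3M\epsilon,\text{ then } r'\le1-\eta. \tag{4}$$
If $z\notin U$, then $\Psi(z)=z$, so $r'=r\le1$ and $x_1'x_2'=0$; the second part of (4) does not apply. Let $z\in U$. By (3) at $z$ and $r\le1-x_3/b$, we get $K_1+\frac qpK_2\le1-cx_3$. By (3) at $\Psi(z)$,
$$r'=K_1+\tfrac qpK_2-\tfrac{x_3'}p\le1-c\,x_3-\tfrac1p\,x_3'\le1 .$$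
Now suppose $x_1',x_2'\ge3M\epsilon$. If $x_3'\ge\epsilon$, then $r'\le1-\frac\epsilon p\le1-\eta$. If $x_3'<\epsilon$, then $K_i=x_i'+\tau_ix_3'\ge3M\epsilon-M\epsilon=2M\epsilon$, so $\chi(K)=1$ and $\zeta'=\gamma^1(\zeta)$. Since $\gamma^1$ displaces $\{\pi|\zeta|^2\le\epsilon/16\}$, the numbers $x_3=\pi|\zeta|^2$ and $x_3'=\pi|\zeta'|^2$ are not both $\le\epsilon/16$. Hence $r'\le1-\eta$.

**Step 4: reading the result as a bent triangle.** This step converts (4) into the inclusion. Put $\kappa=2\eta$ and $\mu=3M\epsilon$. Both are fixed multiples of $\epsilon$, so every small $\kappa$ occurs, and $\kappa\mu=C\kappa^2$ with $C=24M/\min(c,\frac1p)$. Since $a\ge1$, we have $u_i\le x_i$. So at every point of the image either $r'\le1-\eta$, or $r'\le1$ and $\min(u_1',u_2')<\mu$. In the first case, since $\min(u_1',u_2')\le\frac12r'$,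
$$r'+\kappa\min(u_1',u_2')\le r'\big(1+\tfrac\kappa2\big)\le(1-\eta)(1+\eta)\le1 .$$
In the second case $r'+\kappa\min(u_1',u_2')\le1+\kappa\mu=1+C\kappa^2$. The function $u_1+u_2+\kappa\min(u_1,u_2)$ is homogeneous of degree $1$ in $(x_1,x_2)$, so both cases say that the projection of the point to $\mathbb C^2$ lies in $(1+C\kappa^2)\cdot Z^\kappa$. $\square$

The bending is of first order in $\kappa$ and the error of second order. It remains to see that bending helps to first order.

## Ball packings: the facts we borrow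

**Definition (concave toric domain and its weights).** A concave region is a set $\Omega=\{0\le x\le x_{\max},\ 0\le y\le f(x)\}$ with $f$ continuous, convex and strictly decreasing, and $f(x_{\max})=0$. The domain $\{z\in\mathbb C^2:(x_1,x_2)\in\Omega\}$ is then a concave toric domain. Its first weight is the largest $s$ with $\{x,y\ge0,\ x+y\le s\}\subset\Omega$. What remains of $\Omega$ is an upper part along the $y$-axis, mapped by $(x,y)\mapsto(x,x+y-s)$, and a lower part along the $x$-axis, mapped by $(x,y)\mapsto(x+y-s,y)$. Each nonempty image is again a concave region, and one continues with it.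

For a triangle with legs $\ell_x<\ell_y$ on the two axes, the first weight is $\ell_x$, there is no lower part, and the upper part becomes the triangle with legs $\ell_x,\ell_y-\ell_x$. So the weights of an ellipsoid come from the Euclidean algorithm. For $E(1,\frac32)$ they are $1,\frac12,\frac12$; for $E(1,\frac pq)$ they are $w$. If the ratio of the legs is rational there are finitely many weights, and the sum of their squares is the product of the legs, since each step lowers this product by the square of the weight.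

**Fact 3** (Cristofaro-Gardiner, *J. Differential Geom.* 112 (2019)). Let $X_1$ be a concave toric domain with weights $(a_i)$ and $X_2$ a convex toric domain with weights $(b;b_j)$. Then $\operatorname{int}X_1\hookrightarrow\operatorname{int}X_2$ if and only if $\bigsqcup\operatorname{int}B(a_i)\sqcup\bigsqcup\operatorname{int}B(b_j)\hookrightarrow\operatorname{int}B(b)$. We need only $X_2=P(R,R)$, whose weights are $(2R;R,R)$.

**Definition.** Let $\mathcal E_m$ be the set of classes $DL-\sum_{i\le m}\mu_iE_i$, written $(D;\mu)$, of symplectically embedded spheres of square $-1$ in $\mathbb{CP}^2\#m\overline{\mathbb{CP}}^2$; here $L$ is the class of a line and the $E_i$ are the exceptional divisors. Such classes are called exceptional. They satisfy $D^2-|\mu|^2=-1$ and $3D-\sum\mu_i=1$.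

For example $E_1=(0;-1)$ is exceptional, and so is $(2;1,1,1,1,1)$, the conic through five points.

**Fact 4** (McDuff–Polterovich, McDuff, Biran, Li–Liu, Li–Li). $\bigsqcup_{i\le m}\operatorname{int}B(a_i)\hookrightarrow\operatorname{int}B(\ell)$ if and only if $\sum a_i^2\le\ell^2$ and $\sum\mu_ia_i\le D\ell$ for every $(D;\mu)\in\mathcal E_m$.

**Fact 5** (Traynor). For $\lambda<1$, $B(\lambda s)\hookrightarrow\{x_1,x_2>0,\ x_1+x_2<s\}\times T^2$. Hence the same holds for the image of this open triangle under any integral affine map with linear part of determinant $\pm1$.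

## Weights of the bent triangle

The purpose of this section is to see what bending does to the weights of $E(1,\frac pq)$. The result is that it shortens only the last one, and adds small new ones.

**Lemma 3.** For small rational $\kappa>0$ put $\delta=\frac{p\kappa}{2+\kappa}$. Then $Z^\kappa$ is a concave toric domain with weights
$$(w_1,\dots,w_{N-1},\ w_N-\delta,\ t_1,\dots,t_J),$$
where $J<\infty$ depends on $\kappa$ and $|t|^2=\delta\big(\frac1q-\delta\big)$.

Here is the case $\frac pq=3$, $\kappa=\frac25$, by hand. We have $\delta=\frac12$ and $V=(\frac5{12},\frac{15}{12})$. The first weight is $1$, and $(x,y)\mapsto(x,x+y-1)$ sends $V$ to $(\frac5{12},\frac8{12})$. The next weight is $1$, and the same map gives $(\frac5{12},\frac1{12})$. Now the path runs from $(1,0)$ through $(\frac5{12},\frac1{12})$ to $(0,1)$, and the least value of $x+y$ on it is $\frac12=1-\delta$: the third weight. Left over are $E(\frac5{12},\frac12)$, with weights $\frac5{12}$ and five times $\frac1{12}$, and $E(\frac12,\frac1{12})$, with six weights $\frac1{12}$.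 Their squares add up to $\frac{25+5+6}{144}=\frac14=\delta(1-\delta)$.

*Proof.* The complement of the moment region in the quadrant is convex, because $u_1+u_2+\kappa\min(u_1,u_2)$ is a concave function. So $Z^\kappa$ is a concave toric domain. Use the integers $(a_j,b_j)$ from the definition of $w$. For $j<N$ let
$$\phi_j(x,y)=\begin{cases}(x,\ x+y-\frac{a_j}q)&a_j<b_j,\\(x+y-\frac{b_j}q,\ y)&a_j>b_j,\end{cases}\qquad V_1=V,\quad V_{j+1}=\phi_j(V_j).$$
Let $\Omega_j$ be the closed region with vertices $(0,0),(\frac{a_j}q,0),V_j,(0,\frac{b_j}q)$, so that $\Omega_1$ is the region of $Z^\kappa$. Put $\ell_j(x,y)=b_jx+a_jy-\frac{a_jb_j}q$, which vanishes on the segment from $(\frac{a_j}q,0)$ to $(0,\frac{b_j}q)$.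

**Step 1: where $V_j$ is.** We show that $V_j$ tends to $\frac1{2q}(a_j,b_j)$ as $\kappa\to0$. The map $\phi_j$ sends $(\frac{a_j}q,0)$ to $(\frac{a_{j+1}}q,0)$ and $(0,\frac{b_j}q)$ to $(0,\frac{b_{j+1}}q)$, hence midpoint to midpoint. For $\kappa\to0$ we have $V_1\to\frac12(1,\frac pq)=\frac1{2q}(a_1,b_1)$, and the maps $\phi_j$ do not depend on $\kappa$.

**Step 2: the depth of the bend is invariant.** We show that $\ell_j(V_j)=-\delta$ for all $j$. It suffices to check $\ell_{j+1}\circ\phi_j=\ell_j$. For $a_j<b_j$ this is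
$$(b_j-a_j)x+a_j\big(x+y-\tfrac{a_j}q\big)-\tfrac{a_j(b_j-a_j)}q=b_jx+a_jy-\tfrac{a_jb_j}q ,$$
and the other case is symmetric. Finally $\ell_1(V)=\frac{2p}{2+\kappa}-p=-\delta$. By Steps 1 and 2, for small $\kappa$ each $V_j$ lies near the midpoint of the hypotenuse, in the open quadrant and strictly below the hypotenuse. So each $\Omega_j$ is a concave region.

**Step 3: the stages $j<N$.** We show that $\Omega_j$ has first weight $w_j$ and that what remains is $\Omega_{j+1}$. Let $a_j<b_j$; the other case is symmetric, with upper and lower exchanged. On the upper path of $\Omega_j$ the function $x+y$ is affine on each segment. At the vertices $(\frac{a_j}q,0),V_j,(0,\frac{b_j}q)$ it is $\frac{a_j}q$, a value close to $\frac{a_j+b_j}{2q}>\frac{a_j}q$, and $\frac{b_j}q>\frac{a_j}q$. So for small $\kappa$ we have $x+y\ge\frac{a_j}q$ on the path, with equality only at $(\frac{a_j}q,0)$. Hence the triangle $\{x,y\ge0,\ x+y\le\frac{a_j}q\}$ lies in $\Omega_j$ and no larger one does; the first weight is $\frac{a_j}q=w_j$, and there is no lower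 part. The upper part has vertices $(0,\frac{a_j}q),(\frac{a_j}q,0),V_j,(0,\frac{b_j}q)$, and $\phi_j$ maps these to $(0,0),(\frac{a_{j+1}}q,0),V_{j+1},(0,\frac{b_{j+1}}q)$. So it is mapped onto $\Omega_{j+1}$. There are finitely many stages, so one bound on $\kappa$ serves for all.

**Step 4: the last stage.** We find the remaining weights. Here $a_N=b_N=1$ and $\ell_N=x+y-\frac1q$. So $x+y=\frac1q$ at both ends of the path, and $x+y=\frac1q-\delta$ at $V_N=(X,Y)$. The first weight is $\frac1q-\delta=w_N-\delta$. The upper part has vertices $(0,\frac1q-\delta),V_N,(0,\frac1q)$; its image has vertices $(0,0),(X,0),(0,\delta)$, which is the region of $E(X,\delta)$. Symmetrically the lower part gives $E(\delta,Y)$. Since $\kappa$ is rational, so are $X,Y,\delta$. So these two ellipsoids have finitely many weights $t_j$, and $|t|^2=X\delta+\delta Y=\delta(\frac1q-\delta)$. $\square$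

## Exceptional classes in polydisk coordinates

By Facts 3 and 4 we must control all exceptional classes of a blow-up with balls $R,R$, then $N$ large balls, then the small balls $t_j$. This section chooses coordinates in which the polydisk is visible and the small balls are kept apart.

Let the first two balls be those of capacity $R$. Write an exceptional class as $(D;\mu_1,\mu_2,m,\nu')$, with $m\in\mathbb Z^N$ for the large balls and $\nu'$ for the small ones, and set
$$D_1=D-\mu_1,\qquad D_2=D-\mu_2,\qquad\nu_0=D-\mu_1-\mu_2,\qquad\nu=(\nu_0,\nu').$$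
Then $D=D_1+D_2-\nu_0$, $\mu_1=D_2-\nu_0$, $\mu_2=D_1-\nu_0$, so nothing is lost over $\mathbb Z$. Substitution gives $D^2-\mu_1^2-\mu_2^2=2D_1D_2-\nu_0^2$ and $3D-\mu_1-\mu_2=2(D_1+D_2)-\nu_0$. Hence
$$2D_1D_2-|m|^2-|\nu|^2=-1,\qquad 2(D_1+D_2)-\sum m_i-\sum\nu_j=1. \tag{5}$$
Similarly $2RD-R\mu_1-R\mu_2=R(D_1+D_2)$. So for weights $(R,R,w',t)$ in $B(2R)$, the quantity that Fact 4 requires to be nonnegative, called the *area* of the class, is
$$R(D_1+D_2)-m\cdot w'-\nu\cdot t,\qquad\text{with } t_0:=0. \tag{6}$$

Let $\Lambda=\mathbb Z^{2+N}\ni\xi=(D_1,D_2;m)$, let $Q(\xi)=2D_1D_2-|m|^2$, and let $\langle\cdot,\cdot\rangle$ be its polarization: $\langle\xi,\xi'\rangle=D_1D_2'+D_2D_1'-m\cdot m'$. An exceptional class is then a pair $(\xi;\nu)$ with $Q(\xi)=|\nu|^2-1$, and its area is $\langle\xi,(R,R;w')\rangle-\nu\cdot t$. Put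
$$h_0=(R_0,R_0;w),\qquad v_0:=Q(h_0)=2R_0^2-\frac pq=\frac p{qS^2}(8pq-S^2)=-\frac{pA}{qS^2}>0 .$$
The inequality $v_0>0$ says that the volume constraint is slack at $R_0$.

For $\frac{17}3$ consider $\xi=(5,5;3,3,3,3,3,2,1,1)=(d,e;qw)$ with $\nu=0$. It satisfies $Q(\xi)=50-51=-1$ and $2\cdot10-19=1$, and its area at $R$ is $10R-q|w|^2=10R-17$, which vanishes at $R=\frac{17}{10}=R_0$. For $3$ the same recipe gives $(1,1;1,1,1)$, which is the conic $(2;1,1,1,1,1)$ of the opening example.

## The classes that are tight at $R_0$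

The next lemma shows that vectors with the arithmetic of an exceptional class with $\nu=0$ and with zero area at $R_0$ are the ones just seen. We never need to know that they are exceptional.

**Lemma 4.** If $\xi\in\Lambda$, $Q(\xi)=-1$ and $\langle\xi,h_0\rangle=0$, then $\xi=\pm(d,e;qw)$ or $\xi=\pm(e,d;qw)$.

*Proof.* **Step 1: one quadratic equation.** This step expresses the hypotheses through a few numbers. Put $s=D_1+D_2$ and $\Delta=D_1-D_2$. The hypothesis $\langle\xi,h_0\rangle=0$ reads $m\cdot w=R_0s$. Write $m=\rho w+m^\perp$ with $m^\perp\perp w$. As $|w|^2=\frac pq$, we get $\rho=\frac{2p}S\cdot s\cdot\frac qp=\frac{2qs}S$, and $\rho^2|w|^2=\frac{4pqs^2}{S^2}$. Since $2D_1D_2=\frac{s^2-\Delta^2}2$, the equation $Q(\xi)=-1$ becomes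
$$|m^\perp|^2=1-\frac{\Delta^2}2+\frac{As^2}{2S^2}. \tag{7}$$

**Step 2: $s\ne0$.** This step removes a degenerate case. If $s=0$, then $\Delta=2D_1$ is even, and (7) gives $\Delta^2\le2$, so $\Delta=0$. Then $D_1=D_2=0$, $m=m^\perp$ and $|m|=1$, so $m$ is $\pm$ a standard basis vector and $m\cdot w=\pm w_i\ne0$. This contradicts $m\cdot w=R_0s=0$.

**Step 3: an integrality condition.** This step uses that $\xi$ is integral. Pairing with the integral vector $(d,e;qw)$, and using $D_1=\frac{s+\Delta}2$, $D_2=\frac{s-\Delta}2$, gives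
$$D_1e+D_2d-q\,m\cdot w=\frac{s(d+e)-\Delta(d-e)}2-qR_0s=s\Big(\frac S4-\frac{2pq}S\Big)-\frac{\Delta(d-e)}2=\frac{As}{4S}-\frac{\Delta(d-e)}2\in\mathbb Z .$$

**Step 4: $k$ even.** Here $d=e$ and $A=-8$, so Step 3 says $\frac{2s}S\in\mathbb Z\setminus\{0\}$, and (7) reads $|m^\perp|^2=1-\frac{\Delta^2}2-\frac{4s^2}{S^2}$, so $|s|\le\frac S2$. Hence $s=\pm\frac S2$. Then (7) forces $\Delta=0$ and $m^\perp=0$. So $\rho=\pm q$, $m=\pm qw$, and $D_1=D_2=\pm\frac S4=\pm d$.

**Step 5: $k$ odd.** Here $d-e=1$ and $A=-4$, so Step 3 says $\frac sS+\frac\Delta2\in\mathbb Z$, and (7) reads $|m^\perp|^2=1-\frac{\Delta^2}2-\frac{2s^2}{S^2}$, so $\Delta\in\{0,\pm1\}$. If $\Delta=0$, then $\frac sS\in\mathbb Z$ and $\frac{s^2}{S^2}\le\frac12$, so $s=0$, which is excluded. If $\Delta=\pm1$, then $\frac sS\in\frac12+\mathbb Z$ and $\frac{2s^2}{S^2}\le\frac12$, so $s=\pm\frac S2$, and then $m^\perp=0$ and $m=\pm qw$ with the sign of $s$. From $s=\pm(d+e)$ and $|\Delta|=1=d-e$, the pair $(D_1,D_2)$ is $\pm(d,e)$ or $\pm(e,d)$. $\square$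

**Lemma 5.** For every exceptional class $(\xi;\nu)$, with any number of entries $\nu'$, we have $\langle\xi,h_0\rangle\ge0$.

*Proof.* The point is that $E(1,\frac pq)$ itself embeds for every $R>R_0$, and leaves room for tiny balls. Let $R>R_1>R_0$. By Fact 1, $E(1,\frac pq)\hookrightarrow P(R_1,R_1)\subset\operatorname{int}P(R,R)$. The set $\operatorname{int}P(R,R)\setminus P(R_1,R_1)$ is open and nonempty, so any finite number of sufficiently tiny balls embeds there, away from the image of the ellipsoid.

Next, cut up the ellipsoid. Let $T_j$ be the triangle with vertices $(0,0),(\frac{a_j}q,0),(0,\frac{b_j}q)$; so $T_1$ is the moment triangle of $E(1,\frac pq)$. For $j<N$, $T_j$ is the union of the standard triangle of size $w_j$ and a triangle that $\phi_j$ maps onto $T_{j+1}$: for $a_j<b_j$ its vertices are $(0,\frac{a_j}q),(\frac{a_j}q,0),(0,\frac{b_j}q)$, and their images are $(0,0),(\frac{a_j}q,0),(0,\frac{b_j-a_j}q)$; the other case is symmetric. The linear part of $\phi_j$ is integral of determinant $1$, and $T_N$ is the standard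 triangle of size $w_N$. So $T_1$ is cut into triangles integral-affinely equivalent to standard ones of sizes $w_1,\dots,w_N$. By Fact 5, $\bigsqcup B(\lambda w_i)\hookrightarrow E(1,\frac pq)$ for $\lambda<1$. Likewise $\{x,y\ge0,\ x+y<2R\}$ contains the square $[0,R)^2$ and, disjoint from it, the two open triangles $\{x>R,\ y>0,\ x+y<2R\}$ and $\{x>0,\ y>R,\ x+y<2R\}$, which are translates of the standard one of size $R$. So $\operatorname{int}P(R,R)\sqcup B(\lambda R)\sqcup B(\lambda R)\hookrightarrow\operatorname{int}B(2R)$.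

Altogether balls of capacities $\lambda R,\lambda R,\lambda w_1,\dots,\lambda w_N$ and tiny balls, one for each entry of $\nu'$, embed in $\operatorname{int}B(2R)$. By Fact 4,
$$2RD\ge\lambda R(\mu_1+\mu_2)+\lambda\,m\cdot w+(\text{tiny capacities})\cdot\nu' .$$
Let the tiny capacities tend to $0$, $\lambda\to1$ and $R\to R_0$. The limit is $R_0(D_1+D_2)-m\cdot w\ge0$. $\square$

## Embedding $Z^\kappa$

Which $R$ should we aim for? Since $\min(u_1,u_2)\le\frac12(u_1+u_2)$, the region $\{u_1+u_2\le\frac2{2+\kappa}\}$, which touches the path at $V$, is contained in that of $Z^\kappa$. So $Z^\kappa$ contains $\frac2{2+\kappa}\cdot E(1,\frac pq)$ and cannot do better than $\frac2{2+\kappa}R_0$. With $\delta=\frac{p\kappa}{2+\kappa}$,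
$$R_\kappa:=R_0-\frac{2\delta}S=R_0-R_0\frac{\kappa}{2+\kappa}=\frac2{2+\kappa}R_0 .$$
We show that this value is reached: the two horns of $Z^\kappa$ outside the inscribed ellipsoid cost nothing.

One would like to say that $Z^\kappa$ is a small perturbation of $E(1,\frac pq)$, so that only the classes tight at $R_0$ matter. The trouble is the small balls. By Lemma 3, $|t|\approx\sqrt{\delta/q}$, which is much larger than the gain, which is of order $\delta$; and the number of small balls depends on $\kappa$. A class with $\nu\cdot t>0$ and zero area at $R_0$ would be fatal. What saves us is that integrality separates the cases: if $\langle\xi,h_0\rangle$ is small, then $|\nu|^2<2$, so $\nu=0$ or $|\nu|=1$, and in the latter case $\xi=0$.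

**Proposition 6.** For all small rational $\kappa>0$, $\operatorname{int}Z^\kappa\hookrightarrow\operatorname{int}P(R_\kappa,R_\kappa)$.

*Proof.* By Facts 3 and 4 and Lemma 3 we must check, for the weights $(R_\kappa,R_\kappa,w^\kappa,t)$ in $B(2R_\kappa)$ with $w^\kappa=(w_1,\dots,w_{N-1},w_N-\delta)$, the volume inequality and that all exceptional classes have area $\ge0$.

**Step 1: volume.** This step disposes of the volume inequality. We have $(2R_\kappa)^2-2R_\kappa^2-|w^\kappa|^2-|t|^2\to2R_0^2-\frac pq=v_0>0$ as $\kappa\to0$.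

**Step 2: a Euclidean norm.** This step bounds $\xi$ and $\nu$ by $\langle\xi,h_0\rangle$. Put $h_\kappa=(R_\kappa,R_\kappa;w^\kappa)$ and let $(\xi;\nu)$ be exceptional; its area is $\langle\xi,h_\kappa\rangle-\nu\cdot t$. The form $Q$ has signature $(1,N+1)$ and $Q(h_0)=v_0>0$, so $Q$ is negative definite on $h_0^\perp$. Write $\xi=\alpha h_0+\xi^\perp$ with $\langle\xi^\perp,h_0\rangle=0$, and put
$$\|\xi^\perp\|^2=-Q(\xi^\perp),\qquad\|\xi\|^2=\alpha^2v_0+\|\xi^\perp\|^2 .$$
This is a Euclidean norm on $\mathbb R^{2+N}$ depending only on $p/q$. By the Cauchy–Schwarz inequality, $|\langle\xi,\xi'\rangle|\le\|\xi\|\,\|\xi'\|$. Since $\langle\xi,h_0\rangle=\alpha v_0$, Lemma 5 gives $\alpha\ge0$. From $Q(\xi)=\alpha^2v_0-\|\xi^\perp\|^2=|\nu|^2-1$,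
$$\|\xi^\perp\|^2=\alpha^2v_0+1-|\nu|^2\ge0,\qquad\|\xi\|^2=2\alpha^2v_0+1-|\nu|^2. \tag{8}$$
So $|\nu|^2\le\alpha^2v_0+1$ and $\|\xi\|^2\le2\alpha^2v_0+1$. The vector $h_\kappa-h_0$ is $\delta$ times a fixed vector, so $\|h_\kappa-h_0\|\le C_1\delta$ with a constant $C_1$. Therefore
$$\langle\xi,h_\kappa\rangle-\nu\cdot t\ \ge\ \alpha v_0-(C_1\delta+|t|)\sqrt{2\alpha^2v_0+1}. \tag{9}$$
Fix $\alpha_1>0$, independent of $\kappa$, such that $\alpha_1^2v_0<1$ and $\Lambda$ has no nonzero vector with $\|\xi\|^2<2\alpha_1^2v_0$. This is possible because $\Lambda$ is discrete.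

**Step 3: $\alpha\ge\alpha_1$.** Here a crude estimate suffices. The right-hand side of (9) is at least $\alpha\big(v_0-(C_1\delta+|t|)\sqrt{2v_0+\alpha_1^{-2}}\big)$, which is positive for small $\kappa$, because $C_1\delta+|t|\to0$ by Lemma 3.

**Step 4: $\alpha<\alpha_1$ and $\nu\ne0$.** This step shows that the small balls cause no trouble. By (8), $|\nu|^2<2$, so $|\nu|=1$. Then $\|\xi\|^2=2\alpha^2v_0<2\alpha_1^2v_0$, so $\xi=0$. The second equation of (5) becomes $-\sum\nu_j=1$, so $\nu$ has a single nonzero entry, $\nu_j=-1$. The area is $t_j\ge0$ (recall $t_0=0$).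

**Step 5: $\alpha<\alpha_1$ and $\nu=0$.** Here we meet the tight classes. By (8), $\|\xi\|^2=2\alpha^2v_0+1<3$, so $\xi$ lies in a finite subset of $\Lambda$ independent of $\kappa$. By Lemma 5, $\langle\xi,h_0\rangle\ge0$. If $\langle\xi,h_0\rangle>0$, it is bounded below by a positive constant on the finite set, so $\langle\xi,h_\kappa\rangle>0$ for small $\kappa$, uniformly. If $\langle\xi,h_0\rangle=0$, then, since $Q(\xi)=-1$, Lemma 4 shows that $\xi$ is $\pm(d,e;qw)$ or $\pm(e,d;qw)$. By (1), the left side of the second equation of (5) for $(d,e;qw)$ or $(e,d;qw)$ is $2\cdot\frac S2-(p+q-1)=1$, so (5) forces the sign $+$. Since $R_0\frac S2=p$, $q|w|^2=p$ and $qw_N=1$, the area is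
$$R_\kappa\tfrac S2-qw\cdot w^\kappa=(p-\delta)-(p-\delta\,qw_N)=(p-\delta)-(p-\delta)=0 .$$

The bounds on $\kappa$ in all steps are independent of the class, so for all small rational $\kappa$ every area is $\ge0$. $\square$

The last display is where the bending pays: shortening $w_N$ by $\delta$ relaxes the tight class by exactly $\delta$, and this is spent on lowering $R$ by $2\delta/S$.

## Back to $E(1,\beta_k,a_3,\dots,a_n)$

*Proof of the Theorem.* Permute the coordinates $z_3,\dots,z_n$ so that $b:=a_3<p$. Then
$$E(1,\beta_k,a_3,\dots,a_n)\subset E(1,\beta_k,b)\times\mathbb C^{n-3}.$$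
Let $\kappa>0$ be rational and small, and let $C$ be the constant of Proposition 2. The map $\Psi\times\operatorname{id}$ carries the right-hand side into $\big((1+C\kappa^2)\cdot Z^\kappa\big)\times\mathbb C^{n-2}$. The function $u_1+u_2+\kappa\min(u_1,u_2)$ is continuous, so the set where it is $\le1+C\kappa^2$ lies in the open set where it is $<1+2C\kappa^2$; hence the image lies in $\operatorname{int}\big((1+2C\kappa^2)\cdot Z^\kappa\big)\times\mathbb C^{n-2}$. Conjugate the embedding of Proposition 6 with the dilation $z\mapsto\sqrt{1+2C\kappa^2}\,z$, which multiplies $\omega$ by $1+2C\kappa^2$, and take the product with the identity on $\mathbb C^{n-2}$. This embeds the last set in $P(R,R)\times\mathbb C^{n-2}$ with $R=(1+2C\kappa^2)R_\kappa$. Therefore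
$$g(\beta_k,a_3,\dots,a_n)\ \le\ (1+2C\kappa^2)\Big(R_0-\frac{2p\kappa}{S(2+\kappa)}\Big)=\frac{2+4C\kappa^2}{2+\kappa}\,R_0 .$$
As soon as $4C\kappa<1$, the fraction is less than $1$. So $g(\beta_k,a_3,\dots,a_n)<R_0=c_P(\beta_k)$. $\blacksquare$
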